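\title{Strongly flip-flat graph classes are structurally uniformly almost-wide}

\begin{abstract}
A class of graphs is uniformly almost-wide if in every large set of vertices one finds many vertices that are pairwise far apart after deleting a bounded number of vertices, and strongly flip-flat if the same holds after a bounded number of flips (complementations of the edges between two sets of vertices); in both cases the bound does not depend on the distance required. We prove that a class is strongly flip-flat if and only if it is contained in a first-order transduction of a uniformly almost-wide class. No closure property of the class is assumed. The proof adds to each graph the limits of long, nearly unanimous families of neighborhoods, shows that the graphs of all limit points again form a strongly flip-flat class, and encodes each graph by a first-order definable relation on its limit points that contains no large biclique.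
\end{abstract}

\section{Introduction}\label{sec:intro}

In a graph of maximum degree $\Delta$ every large set of vertices contains many vertices that are pairwise at distance more than $r$: a ball of radius $r$ has at most $1+\Delta+\dots+\Delta^r$ vertices, so one can choose greedily. In a star this fails, and deleting the center restores it. In a clique it fails as well, and no bounded number of deletions helps, but complementing the edges does. This paper compares these two ways of restoring the property.

All graphs are finite and simple, and a \emph{class} is an arbitrary collection of graphs; we never assume that it is closed under taking subgraphs or induced subgraphs. A set $A\subseteq V(H)$ is \emph{$r$-independent} in a graph $H$ if any two distinct vertices of $A$ are at distance greater than $r$ in $H$.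

\begin{definition}\label{def:uaw}
A class $\mathcal C$ is \emph{uniformly almost-wide} if there is $s\in\mathbb N$ such that for every $r\in\mathbb N$ there is a function $N_r:\mathbb N\to\mathbb N$ with the following property. For every $m$, every $G\in\mathcal C$ and every $W\subseteq V(G)$ with $|W|\ge N_r(m)$ there are $S\subseteq V(G)$ with $|S|\le s$ and $A\subseteq W\setminus S$ with $|A|\ge m$ such that $A$ is $r$-independent in $G-S$.
\end{definition}

For a pair $F=(A,B)$ of subsets of $V(G)$, possibly intersecting, the \emph{flip} $G\oplus F$ is obtained from $G$ by complementing the adjacency of every pair of distinct vertices of which one is in $A$ and the other in $B$. A \emph{$k$-flip} is a family $\mathcal F=\{F_1,\dots,F_k\}$ of such pairs, and $G\oplus\mathcal F=G\oplus F_1\oplus\dots\oplus F_k$; flips commute, so the order is irrelevant.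

\begin{definition}\label{def:sff}
A class $\mathcal C$ is \emph{strongly flip-flat} if there is $k\in\mathbb N$ such that for every $r\in\mathbb N$ there is a function $N_r:\mathbb N\to\mathbb N$ with the following property. For every $m$, every $G\in\mathcal C$ and every $W\subseteq V(G)$ with $|W|\ge N_r(m)$ there are a $k$-flip $\mathcal F$ in $G$ and $A\subseteq W$ with $|A|\ge m$ such that $A$ is $r$-independent in $G\oplus\mathcal F$.
\end{definition}

In both definitions the modification may depend on $G$, $W$, $r$ and $m$, but its size, $s$ or $k$, depends only on the class. Graphs of maximum degree $\Delta$ are uniformly almost-wide with $s=0$, and stars with $s=1$. The flip $(\{v\},N(v))$ isolates $v$, so a deletion can be simulated by a flip, and every uniformly almost-wide class is strongly flip-flat. The class of cliques is strongly flip-flat with $k=1$ and is not uniformly almost-wide. On the other hand a clique is a thinly disguised edgeless graph: it is obtained from one by the rule ``join $x$ and $y$ whenever $x\ne y$''. Transductions make this kind of disguise precise.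

A \emph{coloring} $H^+$ of a graph $H$ with $c$ colors is $H$ together with $c$ subsets of $V(H)$, regarded as unary predicates (passing to the $2^c$ atoms, one may as well give each vertex exactly one color). A \emph{first-order transduction} consists of a number $c$ and first-order formulas $\nu(x)$ and $\varphi(x,y)$ in the language of graphs with $c$ colors. From a graph $H$ it produces, for every coloring $H^+$, the graph whose vertices are the $u$ with $H^+\models\nu(u)$ and whose edges are the pairs of distinct vertices $u,v$ with $H^+\models\varphi(u,v)\vee\varphi(v,u)$. The transduction of a class $\mathcal W$ is the class of all graphs produced from graphs of $\mathcal W$, up to isomorphism. A class is \emph{structurally uniformly almost-wide} if it is contained in a transduction of some uniformly almost-wide class.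

By a result of Eleftheriadis, for hereditary classes, transductions of uniformly almost-wide classes are strongly flip-flat. The reason is locality: a first-order formula evaluated at two distant vertices depends only on the local pictures around them, of which there are boundedly many kinds, so that a bounded number of flips removes all long-range edges. Ghasemi, Grange, Kant\'e and Madelaine \cite{GGKM} conjectured the converse: every strongly flip-flat class is structurally uniformly almost-wide. We prove this conjecture and include a proof of the other implication.

\begin{theorem}\label{thm:main}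
A class of graphs is strongly flip-flat if and only if it is structurally uniformly almost-wide.
\end{theorem}

For a strongly flip-flat class $\mathcal C$ we construct one graph $H_G$ for each $G\in\mathcal C$ and one transduction that produces $G$ from $H_G$, such that $\{H_G:G\in\mathcal C\}$ is uniformly almost-wide. The difficulty is one of quantifiers. Definition~\ref{def:sff} offers, for every $W$ and $r$, a bounded set of flips, and different sets $W$ may need unrelated flips: in a disjoint union of many cliques each clique needs its own. The graph $H_G$ has to be chosen once and must serve all $W$ and $r$. So we cannot build it from the flips; we build it from objects that are canonically attached to $G$, and use the flips only to prove that these objects behave well.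

Section~\ref{sec:example} introduces the objects on disjoint unions of cliques and gives the plan of the proof. Section~\ref{sec:tools} collects the tools on flips and proves the implication from right to left. Sections~\ref{sec:points}--\ref{sec:final} prove the conjecture.

\subsection*{Conventions}
We write $[\cdot]\in\{0,1\}$ for the truth value of a statement, $E(x,y)=[xy\in E(G)]$ (so $E(x,x)=0$), $N(x)$ for the neighborhood of $x$ in $G$, and $B_G(X,\rho)$ for the set of vertices at distance at most $\rho$ from the set $X$. Besides Ramsey's theorem we use its bipartite form (for all $c,M$ there is $N$ such that every $c$-coloring of the edges of $K_{N,N}$ has a monochromatic $K_{M,M}$) and the Tur\'an bound (a graph with $n$ vertices and $e$ edges has an independent set of size at least $n^2/(2e+n)$). When we pass from a ``large'' set to a ``large'' subset, we mean that any prescribed size of the subset is reached once the set exceeds a bound that depends only on this size, on the class and on the radius under consideration, never on the individual graph.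

\section{Limits of neighborhoods in a union of cliques}\label{sec:example}

Let $G_n$ be the disjoint union of $n$ cliques with $n$ vertices each. The class of these graphs is strongly flip-flat with $k=1$: a large set $W$ has many vertices in distinct cliques, which need no flip, or many vertices in one clique $K$, which are isolated by the flip $(K,K)$. The sparse graph behind $G_n$ is easy to guess: add a center for every clique, join it to the vertices of the clique, and forget the old edges. The question is how to find the centers without knowing in advance what $G_n$ looks like. The answer is that the neighborhoods $K\setminus\{x\}$, $x\in K$, nearly agree, and the center is the set $K$ on which they agree.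

\begin{definition}\label{def:points}
Let $d\ge1$ and $t\ge 2d+1$ be integers and let $G$ be a graph with vertex set $V$. A family $(p_i)_{i\in I}$ of subsets of $V$ is \emph{good} if every $v\in V$ is contained in at most $d$ of the $p_i$ or omitted by at most $d$ of the $p_i$. If $|I|\ge 2d+1$, its \emph{limit} $\operatorname{Lim}$ is the set of all $v$ omitted by at most $d$ of the $p_i$. Put $P_0=\{N(x):x\in V\}$, and let $P_{j+1}$ be the set of all limits $\operatorname{Lim}(I)$ of good sets $I\subseteq P_j$ with exactly $t$ (distinct) elements. The elements of $\bigcup_jP_j$ are the \emph{points} of $G$, and the \emph{rank} $\operatorname{rk}(p)$ of a point $p$ is the largest $j$ with $p\in P_j$.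
\end{definition}

For $|I|\ge2d+1$ exactly one of the two alternatives in the definition of goodness holds at each $v$. Hence the limit is the set of vertices lying in a majority of the $p_i$, every $v$ lies in $p_i\triangle\operatorname{Lim}$ for at most $d$ indices $i$, and every subfamily is good and has the same limit as soon as it has $2d+1$ members. We use these facts without comment. In Section~\ref{sec:points} we fix $d$ and $t$ as functions of the class and show that ranks are finite and bounded.

\subsection*{The points of $G_n$}
Let $n\ge t>4d^2$. A good set of $t$ neighborhoods contains $2d+1$ neighborhoods of vertices from one clique $K$, whose limit is $K$, or $2d+1$ neighborhoods of vertices from distinct cliques, whose limit is $\emptyset$. Both cases occur, so $P_1$ consists of the $n$ cliques and $\emptyset$. These sets are pairwise disjoint, so $P_2=\{\emptyset\}$ and $P_3=\emptyset$. The neighborhoods have rank $0$, the cliques rank $1$, and $\emptyset$ has rank $2$.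

\subsection*{Adjacency of points}
Think of $N(x)$ as standing for $x$. Declare $N(x)$ adjacent to a point $q$ if $x\in q$, which for $q=N(y)$ is the adjacency of $G_n$, and declare a limit adjacent to $q$ if most members of the family are. Then $K$ is adjacent to $N(y)$ exactly when $y\in K$, which agrees with the answer obtained from the side of $N(y)$; the point $K$ is adjacent to itself and to no other clique; and $\emptyset$ is adjacent to nothing.

\subsection*{Neighborhoods of points}
Let $U_\emptyset$ be the set of all points, let $U_K=\{K\}\cup\{N(x):x\in K\}$ be the set of points adjacent to $K$, and let $U_{N(x)}=\{N(x)\}$. Each $U_p$ contains $p$ and otherwise only points of smaller rank, and it is cut out by boundedly many adjacency conditions (for $x\in K$, the point $N(x)$ is the only one adjacent to $K$ and not to $N(x)$). The set of points adjacent to $N(x)$ is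
\[
\{K\}\cup\{N(y):y\in K\setminus\{x\}\}=U_K\setminus U_{N(x)} .
\]
So $G_n$ is determined by two pieces of data: for each $x$ pointers to the two points $K$ and $N(x)$, and the relation $z\in U_q$. Of the latter we need to store only the pairs $N(x)\in U_K$ and $K\in U_\emptyset$; the pairs $N(x)\in U_\emptyset$ can be predicted from them. What is stored is a rooted tree of depth two, with root $\emptyset$, the cliques as its children and the neighborhoods as leaves, and $xy$ is an edge of $G_n$ exactly when $N(x)$ and $N(y)$ are distinct siblings. Trees of depth two are uniformly almost-wide with $s=1$: a large set contains many leaves with a common parent, which we delete, or many vertices in distinct branches, in which case we delete the root.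

\subsection*{Plan of the proof}
Each step of the example has a general counterpart.
\begin{enumerate}
\item Strongly flip-flat classes have no long ladders (half-graph patterns). This gives a $d$ such that large families of points contain large good subfamilies, it bounds the ranks, and it makes the adjacency $e$ of points well defined and symmetric. The points form a graph $\widehat G$, the completion of $G$ (Section~\ref{sec:points}).
\item The completions form a strongly flip-flat class (Section~\ref{sec:flat}). Hence so does every class of graphs defined in them by a fixed formula.
\item Every point $p$ has a definable neighborhood $U_p$ as in the example, and the set of points adjacent to $N(x)$ is a Boolean combination of boundedly many sets $U_q$ (Section~\ref{sec:U}).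
\item The relation $z\in U_q$ may contain large bicliques, but it can be recovered from a definable relation $Z$, the list of pairs at which a natural prediction fails, and $Z$ contains no large biclique (Section~\ref{sec:Z}).
\item The pointers and $Z$ form a definable graph on the points without large bicliques. A strongly flip-flat class without large bicliques is uniformly almost-wide (Lemma~\ref{lem:sparse}), and subdividing edges makes room for the labels that the transduction reads (Section~\ref{sec:final}).
\end{enumerate}

\section{Flips, locality and bicliques}\label{sec:tools}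

\subsection{Partition flips and ladders}

A \emph{$\kappa$-partition flip} of $G$ is a partition $\mathcal Q$ of $V(G)$ into at most $\kappa$ nonempty classes together with a symmetric function $f:\mathcal Q^2\to\{0,1\}$; in $G\oplus(\mathcal Q,f)$ the adjacency of distinct $u\in Q$, $v\in Q'$ is complemented if and only if $f(Q,Q')=1$. Whether a $k$-flip complements a pair $uv$ depends only on which of its $2k$ sets contain $u$ and $v$, so a $k$-flip is a $4^k$-partition flip. Conversely, a $\kappa$-partition flip is the composition of the flips $(Q,Q')$ over the unordered pairs with $f(Q,Q')=1$, and so it is a $\kappa^2$-flip after padding with $(\emptyset,\emptyset)$. We call a class \emph{$\kappa$-flat} if Definition~\ref{def:sff} holds with $\kappa$-partition flips in place of $k$-flips. Thus a class is strongly flip-flat if and only if it is $\kappa$-flat for some $\kappa$. We will often use that, for $G'=G\oplus(\mathcal Q,f)$, $u\in Q$ and $v\in Q'$,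
\begin{equation}\label{eq:fliptest}
E(u,v)\ne f(Q,Q')\quad\Longrightarrow\quad u=v\ \text{ or }\ uv\in E(G').
\end{equation}

A relation $R\subseteq X\times Y$ has a \emph{ladder of length $n$} if there are $x_1,\dots,x_n\in X$ and $y_1,\dots,y_n\in Y$ with $R(x_i,y_j)\Leftrightarrow i\le j$. Ladders cannot be undone by few flips: among any three steps of a ladder that look alike to the partition, two have a common neighbor and two have a common non-neighbor.

\begin{lemma}\label{lem:ladder}
If $\mathcal D$ is $\kappa$-flat, then ladders of the edge relation in graphs of $\mathcal D$ have bounded length.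
\end{lemma}

\begin{proof}
Let $a_1,\dots,a_n,b_1,\dots,b_n$ be a ladder in $G\in\mathcal D$ with $n\ge N_2(2\kappa^2+1)$. The $a_i$ are distinct, since for $i<j$ the vertex $b_i$ is adjacent to $a_i$ and not to $a_j$. There are a flip $G'=G\oplus(\mathcal Q,f)$ and more than $2\kappa^2$ of the $a_i$ that are $2$-independent in $G'$. Among them there are $a_i,a_j,a_k$ with $i<j<k$ in one class $Q$ such that $b_i,b_j,b_k$ lie in one class $Q'$. If $f(Q,Q')=0$, then $b_k$ is adjacent to $a_i$ and $a_j$ in $G$ and in $G'$. If $f(Q,Q')=1$, we apply \eqref{eq:fliptest} to $b_i$, which is $G$-adjacent to neither $a_j$ nor $a_k$: each of $a_j,a_k$ is equal or $G'$-adjacent to $b_i$. In both cases two of the three vertices are at $G'$-distance at most $2$, a contradiction.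
\end{proof}

\subsection{Locality}

We recall two facts about first-order logic over graphs with $c$ colors. A formula $\psi(x,y)$ is \emph{$r_0$-local} if for every colored graph $M$ and all $u,v$ we have $M\models\psi(u,v)$ if and only if $M[B_M(\{u,v\},r_0)]\models\psi(u,v)$. \emph{Gaifman's locality theorem} says that every formula $\varphi(x,y)$ is equivalent to a Boolean combination of sentences and $r_0$-local formulas, for some $r_0$ depending on $\varphi$. The \emph{rank-$q$ type} of $(M,u)$ is the set of formulas $\psi(x)$ of quantifier rank at most $q$ with $M\models\psi(u)$; for fixed $c$ and $q$ there are finitely many types. \emph{Composition for disjoint unions} says that for $u\in M_1$ and $v\in M_2$ the truth of a formula of quantifier rank at most $q$ at $(u,v)$ in $M_1\sqcup M_2$ is determined by the rank-$q$ types of $(M_1,u)$ and $(M_2,v)$.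

For a symmetric formula $\varphi(x,y)$ and a colored graph $D^+$ let $\varphi(D^+)$ be the graph on $V(D)$ whose edges are the pairs $u\ne v$ with $D^+\models\varphi(u,v)$.

\begin{lemma}\label{lem:local}
Let $\mathcal D$ be $\kappa$-flat and let $\varphi(x,y)$ be a symmetric formula over graphs with $c$ colors. The class of all graphs $\varphi(D^+)$, where $D^+$ is a coloring of some $D\in\mathcal D$, is strongly flip-flat.
\end{lemma}

\begin{proof}
Let $(\mathcal Q,f)$ be a $\kappa$-partition flip of $D$, and let $M$ be the graph $D\oplus(\mathcal Q,f)$ with the colors of $D^+$ and the classes of $\mathcal Q$ as $c+\kappa$ colors. Replace in $\varphi$ each atom $E(y,z)$ by the formula saying that $y\ne z$ and that exactly one of $E(y,z)$ and $\bigvee_{f(Q,Q')=1}(Q(y)\wedge Q'(z))$ holds. The resulting formula $\varphi'$ satisfies $M\models\varphi'(u,v)\Leftrightarrow D^+\models\varphi(u,v)$, and it belongs to a finite set of formulas depending only on $\varphi,\kappa,c$. By Gaifman's theorem there are $r_0$ and $q$, depending only on $\varphi,\kappa,c$, such that $\varphi'$ is a Boolean combination of sentences and $r_0$-local formulas of quantifier rank at most $q$.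

Call $u,v$ \emph{far} if $\operatorname{dist}_M(u,v)>2r_0+1$. Then the balls $B_M(u,r_0)$ and $B_M(v,r_0)$ are disjoint and no edge joins them, so for the given $M$ the truth of $\varphi(u,v)$ depends only on the rank-$q$ types of $(M[B_M(u,r_0)],u)$ and $(M[B_M(v,r_0)],v)$. Partition $V(D)$ by these types into at most $\tau=\tau(\varphi,\kappa,c)$ classes, and let $g$ assign to two classes the truth value of $\varphi$ on the far pairs between them, or $0$ if there is no such pair. Since $\varphi$ is symmetric, so is $g$. After this $\tau$-partition flip of $\varphi(D^+)$ no far pair is an edge. Hence a path of length at most $r$ in the flipped graph yields a walk of length at most $(2r_0+1)r$ in $M$, and every $(2r_0+1)r$-independent set of $D\oplus(\mathcal Q,f)$ is $r$-independent in the flipped graph. As $\tau$ and $r_0$ do not depend on $r$, the class is $\tau$-flat.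
\end{proof}

This already gives one half of Theorem~\ref{thm:main}.

\begin{proposition}\label{prop:converse}
Every structurally uniformly almost-wide class is strongly flip-flat.
\end{proposition}

\begin{proof}
Let $\mathcal W$ be uniformly almost-wide with constant $s$. Given $H\in\mathcal W$, $W$ and $r$, take $S$ and $A$ as in Definition~\ref{def:uaw}. Isolate the vertices $v\in S$ one after the other by the flips $(\{v\},N(v))$, where $N(v)$ is the neighborhood in the current graph. This is an $s$-flip after padding; it leaves $H-S$ unchanged and makes $S$ isolated, so $A$ becomes $r$-independent. Thus $\mathcal W$ is strongly flip-flat. A graph produced from $H$ by a transduction with formulas $\nu,\varphi$ is an induced subgraph of $\varphi'(H^+)$, where $\varphi'(x,y)$ is $\nu(x)\wedge\nu(y)\wedge(\varphi(x,y)\vee\varphi(y,x))$. By Lemma~\ref{lem:local} the graphs $\varphi'(H^+)$ form a strongly flip-flat class. The property passes to induced subgraphs, because flips can be restricted and distances do not decrease in an induced subgraph.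
\end{proof}

Combining the two lemmas, no definable relation has long ladders. The second pattern below, a complete bipartite graph whose edges are represented by elements, is excluded because coloring a triangular half of the representatives turns it into a ladder.

\begin{corollary}\label{cor:patterns}
Let $\mathcal D$ be strongly flip-flat and let $\psi(x,y)$, $\theta_1(x,z)$, $\theta_2(z,y)$ be formulas over graphs with $c$ colors. There is $M$ such that no coloring of a graph of $\mathcal D$ contains
\begin{enumerate}
\item[(a)] disjoint sets $\{u_1,\dots,u_M\}$ and $\{v_1,\dots,v_M\}$ with $\psi(u_a,v_b)\Leftrightarrow a\le b$ for all $a,b$, or with $\psi(u_a,v_b)\Leftrightarrow a\ge b$ for all $a,b$;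
\item[(b)] disjoint sets $\{u_1,\dots,u_M\}$ and $\{v_1,\dots,v_M\}$ and elements $w_{ab}$ $(a,b\le M)$ with $\theta_1(u_{a'},w_{ab})\Leftrightarrow a'=a$ and $\theta_2(w_{ab},v_{b'})\Leftrightarrow b'=b$ for all $a,a',b,b'$.
\end{enumerate}
\end{corollary}

\begin{proof}
(a) Add colors $A=\{u_a\}$ and $B=\{v_b\}$. Since $A\cap B=\emptyset$, in the graph defined by $(A(x)\wedge B(y)\wedge\psi(x,y))\vee(A(y)\wedge B(x)\wedge\psi(y,x))$ the vertices $u_a,v_b$ are adjacent if and only if $\psi(u_a,v_b)$. This is a ladder of length $M$ (after reversing both orders in the case of $\ge$), and Lemmas~\ref{lem:local} and~\ref{lem:ladder} bound $M$. (b) Add the color $C=\{w_{ab}:a\le b\}$. The formula $\exists z\,(C(z)\wedge\theta_1(x,z)\wedge\theta_2(z,y))$ holds at $(u_a,v_b)$ if and only if some $w_{a'b'}$ with $a'\le b'$ has $a'=a$ and $b'=b$, that is, if and only if $a\le b$. Apply (a).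
\end{proof}

\subsection{Classes without large bicliques}

In a graph without $K_{T,T}$, a flip between two large classes makes almost all vertices of each class close to each other, so an independent set has to stay away from such classes; a flip involving a small class can be replaced by deleting the class.

\begin{lemma}\label{lem:sparse}
If $\mathcal D$ is $\kappa$-flat and no graph of $\mathcal D$ contains $K_{T,T}$ as a subgraph, then $\mathcal D$ is uniformly almost-wide.
\end{lemma}

\begin{proof}
Put $s_0=6T\binom{6T}{T}$ and $s=\kappa s_0+6T\kappa$. Let $G\in\mathcal D$, $r\in\mathbb N$, and let $W\subseteq V(G)$ be large. Take a large $A\subseteq W$ that is $(2r+2)$-independent in a flip $G'=G\oplus(\mathcal Q,f)$ with $|\mathcal Q|\le\kappa$. Call a class $Q$ \emph{big} if $|Q|\ge s_0$, and call a vertex \emph{bad for} a big class $Q'$ if it has at least $|Q'|/3$ neighbors in $Q'$ in $G$.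

Fewer than $6T$ vertices are bad for $Q'$. Otherwise take a set $Y$ of $6T$ bad vertices, and count pairs $(y,v)\in Y\times Q'$ with $yv\in E(G)$: there are at least $2T|Q'|$. If $h$ vertices of $Q'$ have at least $T$ neighbors in $Y$, then $2T|Q'|\le6Th+T(|Q'|-h)$, so $h\ge|Q'|/5$. Each of these $h$ vertices is a common neighbor of some $T$-subset of $Y$, so some $T$-subset has at least $|Q'|/(5\binom{6T}{T})\ge T$ common neighbors, which gives a $K_{T,T}$.

Let $S$ consist of all vertices in classes that are not big and all bad vertices; then $|S|\le s$. Call a big class $Q$ \emph{active} if $f(Q,Q')=1$ for some big $Q'$ (possibly $Q'=Q$). For such $Q,Q'$ and $u,v\in Q\setminus S$, more than $|Q'|/3-2>0$ vertices of $Q'$ are different from $u,v$ and $G$-adjacent to neither, hence $G'$-adjacent to both. So $Q\setminus S$ has $G'$-diameter at most $2$, and at most one vertex of $A$ is at $G'$-distance at most $r$ from $Q\setminus S$. Remove from $A$ these at most $\kappa$ vertices and $A\cap S$, obtaining $A'$ with $|A'|\ge|A|-s-\kappa$.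

Suppose that distinct $a,a'\in A'$ are joined by a path of length at most $r$ in $G-S$. Since $A$ is $r$-independent in $G'$, the path has an edge that is not in $G'$; let $vv'$ be the first one seen from $a$. The classes $Q\ni v$ and $Q'\ni v'$ are big because $v,v'\notin S$, and $f(Q,Q')=1$, so $Q$ is active; and $a$ is at $G'$-distance at most $r$ from $v\in Q\setminus S$, contradicting the choice of $A'$. So $A'$ is $r$-independent in $G-S$, and $s$ does not depend on $r$.
\end{proof}

\subsection{Separating tuples}

Points will be represented by tuples of vertices, and we need one flip that separates many tuples in all coordinates at once. A flip $G_1$ that separates the first coordinates and a flip $G_2$ that separates the second ones need not be compatible. The idea is to use $G_2$ near the second coordinates and $G_1$ elsewhere, and to show that after discarding boundedly many tuples this graph still agrees with $G_1$ near the first coordinates.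

\begin{lemma}\label{lem:tuples}
Let $\mathcal C$ be $\kappa$-flat and $m\ge1$. For all $R,n$ there is $N$ such that for every $G\in\mathcal C$ and every family of tuples $\bar x_w\in V(G)^m$, $w\in J$, with $|J|\ge N$, there are $A\subseteq J$ with $|A|\ge n$ and a $(2\kappa)^m$-partition flip $G'$ of $G$ such that each coordinate is constant or injective on $A$ and $\operatorname{dist}_{G'}(X_w,X_{w'})>R$ for distinct $w,w'\in A$, where $X_w$ is the set of entries of $\bar x_w$ at the injective coordinates.
\end{lemma}

\begin{proof}
Among $N$ values, $\sqrt N$ are equal or $\sqrt N$ are distinct; treating the coordinates in turn we may assume that each is constant or injective on $J$. We show by induction on $h$ that the entries at $h$ injective coordinates can be separated, for all $R$ and $n$, by a $(2\kappa)^h$-partition flip. For $h=0$ there is nothing to separate. Let $h\ge1$, let $X_w$ be the set of entries at the first $h-1$ of these coordinates and $y_w$ the entry at the last. By induction, and then by $\kappa$-flatness applied to the set of the remaining $y_w$, we get a large $A_2\subseteq J$, a $(2\kappa)^{h-1}$-partition flip $G_1$ and a $\kappa$-partition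 flip $G_2$ such that for $w\in A_2$ the sets $X_w$ are pairwise at $G_1$-distance more than $4R+2$ and the $y_w$ are pairwise at $G_2$-distance more than $4R+2$. Put $X^*_w=B_{G_1}(X_w,2R)$ and $Y^*_w=B_{G_2}(y_w,2R)$. The sets $X^*_w$ are pairwise disjoint and no vertex has $G_1$-neighbors in two of them; the same holds for the $Y_w^*$ and $G_2$. Let $\mathcal P$ be the common refinement of the two partitions, with at most $\kappa(2\kappa)^{h-1}$ nonempty classes, and let $g$ be the sum modulo $2$ of the two flip functions. For distinct $z\in P$, $v\in P'$, the graphs $G_1,G_2$ differ on $zv$ if and only if $g(P,P')=1$, and then $zv$ is an edge of one of them.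

(i) \emph{If $g(P,P')=1$, then $P$ meets at most three of the sets $X^*_w$ or $P'$ meets at most three of the sets $Y^*_w$.} Otherwise take $z_1,\dots,z_4\in P$ in distinct sets $X^*_w$ and $v_1,\dots,v_4\in P'$ in distinct sets $Y^*_w$. At least $12$ of the $16$ pairs $(i,j)$ have $z_i\ne v_j$, and each such pair is an edge of $G_1$ or $G_2$. But each $v_j$ is $G_1$-adjacent to at most one $z_i$, and each $z_i$ is $G_2$-adjacent to at most one $v_j$, which accounts for at most $8$ pairs.

(ii) \emph{If $g(P,P')=1$ for some $P'$, then there is a set of at most six indices containing $w$ or $w'$ whenever $P\cap X^*_w\cap Y^*_{w'}\ne\emptyset$.} Consider the bipartite graph, on two copies of $A_2$, of these pairs $(w,w')$. Suppose that it has a matching of size $4$, with witnesses $z_1,\dots,z_4\in P$, and fix $v\in P'$. At least three $z_i$ differ from $v$, and each of them is adjacent to $v$ in $G_1$ or $G_2$; but the $z_i$ lie in distinct sets $X^*_w$ and in distinct sets $Y^*_{w'}$, so at most one is $G_1$-adjacent and at most one is $G_2$-adjacent to $v$. Hence a maximal matching has at most three edges, and its endpoints meet every edge.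

Remove from $A_2$ the at most three indices given by (i) for each ordered pair $(P,P')$ with $g(P,P')=1$ and the at most six indices given by (ii) for each $P$; a large set $A_3$ remains. Put $Y^*=\bigcup_{w\in A_3}Y^*_w$, and let $G_3$ agree with $G_2$ on the pairs meeting $Y^*$ and with $G_1$ on all other pairs. Refining $\mathcal P$ by $Y^*$ shows that $G_3$ is a $(2\kappa)^h$-partition flip of $G$.

Let $w\in A_3$, $z\in X^*_w$ and $v\ne z$, say $z\in P$ and $v\in P'$. We claim that $G_3$ and $G_1$ agree on $zv$. If $g(P,P')=0$, then $G_1$ and $G_2$ agree on it. If $g(P,P')=1$, then $v\notin Y^*$ by the removal in (i) and $z\notin Y^*$ by the removal in (ii), so $G_3$ follows $G_1$. Thus all vertices of $X^*_w$ have the same neighbors in $G_3$ and $G_1$, so $B_{G_3}(X_w,2R)=X^*_w$; and all vertices of $Y^*_w$ have the same neighbors in $G_3$ and $G_2$, so $B_{G_3}(y_w,2R)=Y^*_w$. Therefore, for $w\in A_3$, the sets $X_w$ are pairwise at $G_3$-distance more than $2R$, and so are the $y_w$. Consequently, for each $w'$ at most one $w\ne w'$ has $\operatorname{dist}_{G_3}(X_w,y_{w'})\le R$. The graph on $A_3$ formed by these conflicts has at most $|A_3|$ edges, so by the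 Tur\'an bound it has an independent set $A$ with $|A|\ge|A_3|/3$, and the sets $X_w\cup\{y_w\}$, $w\in A$, are pairwise at $G_3$-distance more than $R$.
\end{proof}

\section{The completion of a graph}\label{sec:points}

\subsection{Two consequences of excluding a ladder}

A relation $R\subseteq X\times Y$ has a \emph{tree of height $h$} if there are \emph{nodes} $y_\sigma\in Y$ $(\sigma\in\{0,1\}^{<h})$ and \emph{leaves} $x_\tau\in X$ $(\tau\in\{0,1\}^h)$ such that for every proper prefix $\sigma$ of $\tau$, $R(x_\tau,y_\sigma)$ holds if and only if the entry of $\tau$ following $\sigma$ is $1$. The nodes and leaves whose index extends $\sigma\epsilon$ form the \emph{$\epsilon$-branch} at $y_\sigma$. A \emph{subtree} of height $0$ is a leaf, and a subtree of height $p>0$ is a node together with a subtree of height $p-1$ in each of its two branches; it is again a tree for $R$.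

\begin{lemma}\label{lem:tree}
If $R$ has a tree of height $2^{\ell+1}-2$, then $R$ has a ladder of length $\ell$.
\end{lemma}

\begin{proof}
First, if the nodes of a tree of height $p+q$ are colored red and blue, there is a subtree of height $p$ with all nodes red or one of height $q$ with all nodes blue. For $p=0$ or $q=0$ take a leaf. Otherwise let the root be red, say. Both branches have height $(p-1)+q$; by induction one of them contains a blue subtree of height $q$, or both contain red subtrees of height $p-1$, which together with the root form a red subtree of height $p$.

We show by induction on $k$ that a tree $H$ of height $2^{k+1}-2$ has leaves $x_1,\dots,x_{k+1}$ and nodes $y_1,\dots,y_k$ with $R(x_i,y_j)\Leftrightarrow i\le j$; in other words, in the sequence $x_1y_1x_2\cdots y_kx_{k+1}$ the relation $R(x,y)$ holds if and only if $x$ precedes $y$. For $k=0$ take the leaf. For $k\ge1$ the height is $2(h+1)$ with $h=2^k-2$. Fix any leaf $x^*$ and color the nodes $y$ by $[R(x^*,y)]$. There is a subtree of height $h+1$ whose nodes have the same color $\epsilon$; let $y^*$ be its root and $H'$ its $(1-\epsilon)$-branch, of height $h$, and let $\mathbf w$ be the sequence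 given by induction in $H'$. If $\epsilon=1$, take $x^*y^*\mathbf w$: the relation holds from $x^*$ to $y^*$ and to the nodes in $\mathbf w$, and fails from the leaves in $\mathbf w$ to $y^*$. If $\epsilon=0$, take $\mathbf wy^*x^*$: the relation holds from the leaves in $\mathbf w$ to $y^*$, and fails from $x^*$ to $y^*$ and to the nodes in $\mathbf w$. For $k=\ell$, drop $x_{\ell+1}$.
\end{proof}

Ladders are the obstruction to goodness: in a ladder $a_i,b_j$ of the edge relation, among any $2d+2$ of the sets $N(a_i)$ the first $d+1$ contain the vertex $b_j$ with $j$ the $(d+1)$-st index and the others omit it. Conversely: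

\begin{lemma}\label{lem:good}
Let $\ell\ge2$ and $d=2\ell-2$. For every $n$ there is $R(n)$ such that every family $(p_i)_{i\in I}$ of subsets of a set $V$ with $|I|\ge R(n)$, whose membership relation $\{(i,v):v\in p_i\}$ has no ladder of length $\ell$, contains a good subfamily with $n$ members.
\end{lemma}

\begin{proof}
Order $I$ linearly. Each $v\in V$ realizes on a $2\ell$-subset $i_1<\dots<i_{2\ell}$ the pattern $([v\in p_{i_1}],\dots,[v\in p_{i_{2\ell}}])$. Color each $2\ell$-subset by the set of patterns realized on it, and take a homogeneous set $h_1<\dots<h_q$ with $q\ge\max(n,3\ell)$. Suppose it is not good. Then some $v$ has on it at least $2\ell-1$ zeros and $2\ell-1$ ones. Look at the $\ell$-th zero. Either at least $\ell$ ones follow it, and $0^\ell1^\ell$ is realized; or at least $\ell$ ones precede it, and since there are at least $\ell$ zeros from it onward, $1^\ell0^\ell$ is realized. By homogeneity the pattern is realized on every window $h_{i+1},\dots,h_{i+2\ell}$, $0\le i\le\ell$, by some $v_i$. In the case $1^\ell0^\ell$ we have $v_i\in p_{h_{\ell+j}}\Leftrightarrow j\le i$ for $1\le i,j\le\ell$, a ladder of length $\ell$. In the case $0^\ell1^\ell$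 we have $v_{i-1}\in p_{h_{\ell+j}}\Leftrightarrow j\ge i$ for $1\le i,j\le\ell$, a ladder after reversing both orders. So the homogeneous set is good, and so is any $n$-subset.
\end{proof}

\subsection{Constants and ranks}

For the rest of the paper fix a $\kappa$-flat class $\mathcal C$. By Lemma~\ref{lem:ladder} fix $\ell\ge2$ such that no $G\in\mathcal C$ has a ladder of length $\ell$ for $E$. Put
\[
d=2\ell-2,\qquad D=2^{\ell+1}-3,\qquad \kappa'=(2\kappa)^{(2d+1)^D},\qquad \delta=Dd/t,
\]
where $t$ is fixed so large that
\[
t\ge d(D+1)+2,\quad t\ge2d+1,\quad \delta\le\tfrac1{20},\quad \ell^2\delta<1,\quad 8(d+1)\delta<1,\quad(2\kappa'+6)\delta<1 .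
\]
All these constants depend only on $\mathcal C$. The last inequality compares the length $t$ of the families that define points with the number $\kappa'$ of classes of the flips in Section~\ref{sec:flat}; one value of $t$ can serve all radii only because $\kappa$ does not depend on the radius. Let $G\in\mathcal C$ and $V=V(G)$; points are those of Definition~\ref{def:points}.

\begin{lemma}\label{lem:rank}
$P_{D+1}=\emptyset$.
\end{lemma}

\begin{proof}
We show by induction on $j\le D+1$: for $p\in P_j$ and $Y\subseteq V$ with $|Y|\le D+1-j$ there is a tree of height $j$ for the relation $\ni$, with leaves in $P_0$ and nodes in $V$, all of whose leaves have the same intersection with $Y$ as $p$. For $j=0$ take the leaf $p$. For $j>0$ let $p=\operatorname{Lim}(I)$ with $I\subseteq P_{j-1}$. At most $d|Y|\le d(D+1)\le t-2$ members of $I$ disagree with $p$ somewhere on $Y$, so two distinct members $r_0,r_1$ agree with $p$ on $Y$; name them so that some $v$ lies in $r_1\setminus r_0$. Put $v$ at the root and, as $\epsilon$-branch, the tree given by induction for $r_\epsilon$ and $Y\cup\{v\}$. For $j=D+1$ and $Y=\emptyset$, writing the leaves as $N(x)$, we would get a tree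 of height $2^{\ell+1}-2$ for $E$, contradicting Lemma~\ref{lem:tree}.
\end{proof}

So the set of points is $\widehat V=P_0\cup\dots\cup P_D$, and ranks lie between $0$ and $D$. Let $L_i$ be the set of points of rank $i$, so $L_i\subseteq P_i$, and define $L_{\ge i}$ and $L_{>i}$ accordingly. A point may belong to several $P_j$; in particular a neighborhood may have positive rank.

\subsection{Adjacency of points}

To decide whether two limits $p,q$ are adjacent one can unfold $p$ into its family, or unfold $q$, and it is not clear that the answers agree. It is convenient to unfold completely and to represent each point by a probability measure on vertices whose neighborhoods resemble it.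

Every $p\in P_j$ has a probability measure $\mu$ on $V$ with $\mu(\{x:E(x,v)\ne[v\in p]\})\le jd/t$ for all $v\in V$. For $p=N(x_0)$ take the point mass at $x_0$. For $p=\operatorname{Lim}(I)$ with $I\subseteq P_{j-1}$ average the measures of the $t$ members of $I$: for given $v$, at most $d$ members disagree with $p$ at $v$, and each of the others contributes an error of at most $(j-1)d/t$. For every $p\in\widehat V$ fix such a measure $\mu_p$; then
\begin{equation}\label{eq:mu}
\mu_p\big(\{x:E(x,v)\ne[v\in p]\}\big)\le\delta\qquad\text{for all }v\in V .
\end{equation}
For $p,q\in\widehat V$, equal or not, define $e(p,q)=[\mu_p(q)\ge\frac12]$.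

\begin{lemma}\label{lem:e}
Let $p,q\in\widehat V$ and $x,y\in V$.
\begin{enumerate}
\item[(a)] $e(p,q)=e(q,p)$.
\item[(b)] $\mu_p(\{x':[x'\in q]\ne e(p,q)\})\le4\delta$.
\item[(c)] $e(N(x),q)=[x\in q]$; in particular $e(N(x),N(y))=E(x,y)$.
\item[(d)] Let $(r_i)_{i\in I}$ be a good family of points with $|I|\ge2d+1$ and limit $\eta$. Then $e(r_i,q)=0$ for at most $d$ indices or $e(r_i,q)=1$ for at most $d$ indices. If $\eta\in\widehat V$, then $e(r_i,q)=e(\eta,q)$ for all but at most $d$ indices.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $\alpha=\mu_p(q)$ and $\alpha'=\mu_q(p)$, and draw $u,u'\sim\mu_p$ and $v\sim\mu_q$ independently. By \eqref{eq:mu} for $p$ with $v$ fixed, $E(u,v)=[v\in p]$ with probability at least $1-\delta$; by \eqref{eq:mu} for $q$ with $u$ fixed, $E(u,v)=[u\in q]$ with probability at least $1-\delta$. So $\Pr[E(u,v)=1]$ is within $\delta$ of both $\alpha'$ and $\alpha$, and $|\alpha-\alpha'|\le2\delta$. Next, $E(u,v)\ne E(u',v)$ has probability at most $2\delta$, since both values equal $[v\in p]$ outside an event of this probability. On the other hand, exactly one of $u,u'$ lies in $q$ with probability $2\alpha(1-\alpha)$, and given such $u,u'$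 we have $E(u,v)=[u\in q]\ne[u'\in q]=E(u',v)$ with probability at least $1-2\delta$ over $v$. Hence $2\alpha(1-\alpha)(1-2\delta)\le2\delta$, so $\alpha(1-\alpha)\le2\delta$ and $\min(\alpha,1-\alpha)\le2\alpha(1-\alpha)\le4\delta$. This is (b), because $4\delta<\frac12$. Exchanging $p$ and $q$, also $\alpha'$ is within $4\delta$ of $0$ or $1$. If $\alpha$ and $\alpha'$ were close to different values, then $1-8\delta\le2\delta$, which is false for $\delta\le\frac1{20}$. This proves (a).

(c) By (a), $e(N(x),q)=[\mu_q(N(x))\ge\frac12]$, and by \eqref{eq:mu} the number $\mu_q(N(x))$ is within $\delta$ of $[x\in q]$.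

(d) Each vertex lies in at most $d$ of the sets $r_i\triangle\eta$, so $\sum_i\mu_q(r_i\triangle\eta)\le d$. By (a) and (b), $\mu_q(r_i)$ is within $4\delta$ of $e(r_i,q)$. So $\mu_q(r_i\triangle\eta)$ is at least $1-4\delta-\mu_q(\eta)$ if $e(r_i,q)=1$ and at least $\mu_q(\eta)-4\delta$ if $e(r_i,q)=0$. If both values occurred $d+1$ times, the sum would be at least $(d+1)(1-8\delta)>d$. If $\eta\in\widehat V$, then $\mu_q(\eta)$ is within $4\delta$ of $e(\eta,q)$, so each $i$ with $e(r_i,q)\ne e(\eta,q)$ contributes at least $1-8\delta$, and there are at most $d$ such $i$.
\end{proof}

The \emph{completion} $\widehat G$ is the graph on $\widehat V$ whose edges are the pairs $p\ne q$ with $e(p,q)=1$. Parts (c) and (d) show that $e$ is the adjacency described in Section~\ref{sec:example}. They also show that the adjacencies of a point are computed from a tuple of vertices whose length does not depend on $t$. Let $\Phi_0$ be the identity on $\{0,1\}$, and let $\Phi_j:\{0,1\}^{(2d+1)^j}\to\{0,1\}$ be the majority of the values of $\Phi_{j-1}$ on $2d+1$ consecutive blocks.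

\begin{lemma}\label{lem:majority}
For every $p\in P_j$ there is a tuple $\bar p=(x_p^a)_{a\le(2d+1)^j}$ of vertices with $e(p,q)=\Phi_j\big(([x^a_p\in q])_a\big)$ for all $q\in\widehat V$.
\end{lemma}

\begin{proof}
For $p=N(x)$ take $\bar p=(x)$ and use Lemma~\ref{lem:e}(c). For $p=\operatorname{Lim}(I)$ with $I\subseteq P_{j-1}$, any $2d+1$ members $r$ of $I$ form a good family with limit $p$, so $e(p,q)$ is the majority of the values $e(r,q)$ by Lemma~\ref{lem:e}(d); concatenate their tuples.
\end{proof}

The next lemma is the compactness property for which the points were added: many points of the same rank accumulate at a point of higher rank.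

\begin{lemma}\label{lem:converge}
For $n\ge t$, any $R(n)$ distinct points of $L_i$ contain a good set $I$ of size $n$ whose limit is a point of rank greater than $i$.
\end{lemma}

\begin{proof}
Membership between $\widehat V$ and $V$ has no ladder of length $\ell$: given $p_1,\dots,p_\ell$ and $v_1,\dots,v_\ell$, draw $x_a\sim\mu_{p_a}$; by \eqref{eq:mu} and $\ell^2\delta<1$, with positive probability $E(x_a,v_b)=[v_b\in p_a]$ for all $a,b$, so a ladder would yield one for $E$. Lemma~\ref{lem:good} gives a good set $I$ of size $n$. Any $t$-subset $J$ of $I$ is a good subset of $P_i$, so $\operatorname{Lim}(I)=\operatorname{Lim}(J)\in P_{i+1}$.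
\end{proof}

\section{The completions are strongly flip-flat}\label{sec:flat}

\begin{proposition}\label{prop:completion}
The class $\{\widehat G:G\in\mathcal C\}$ is $(2^{\kappa'+1}+1)$-flat.
\end{proposition}

Given many points, we separate their tuples by a flip $G'=G\oplus(\mathcal Q,f)$ and must lift this flip to $\widehat G$. A point has no class in $\mathcal Q$. Instead we record how it sees each class, a vector in $\{0,1\}^{\mathcal Q}$ that we call its role; for a vertex $x$ near one of the tuples, the role turns out to be the row of $f$ belonging to the class of $x$, so roles carry the information that the flip needs. A short path in the lifted flip of $\widehat G$ is then shadowed by a walk in $G'$: each point $z$ on the path is replaced by a vertex drawn from $\mu_z$ that has the same role and the same adjacencies along the path.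

\begin{proof}
Let $r\ge1$ and let $W\subseteq\widehat V$ be large. By pigeonhole we may assume that all points of $W$ have the same rank $j$; put $m=(2d+1)^j$. Lemma~\ref{lem:tuples}, applied to the tuples $\bar p=(x^a_p)_{a\le m}$ of Lemma~\ref{lem:majority}, gives a large $A\subseteq W$ and $G'=G\oplus(\mathcal Q,f)$ with $|\mathcal Q|\le\kappa'$ such that each coordinate is constant or injective on $A$ and
\begin{equation}\label{eq:sep}
\operatorname{dist}_{G'}(X_p,X_{p'})>2r+2\qquad\text{for distinct }p,p'\in A,
\end{equation}
where $X_p$ is the set of entries of $\bar p$ at injective coordinates. Let $Q_v$ be the class of $v\in V$. We shrink $A$, keeping it large and of size at least $2d+2$, so that the following hold.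
\begin{itemize}
\item $e(p,p')=c$ is the same for all distinct $p,p'\in A$ (Ramsey).
\item For each coordinate $a$, all $x_p^a$ lie in one class $Q_a$ (pigeonhole).
\item The set $\mathcal T=\{Q\in\mathcal Q:Q\cap B_{G'}(X_p,r)\ne\emptyset\}$ of \emph{touched} classes is the same for all $p\in A$ (pigeonhole).
\item For each $Q\in\mathcal T$, after choosing vertices $u_p^Q\in Q\cap B_{G'}(X_p,r)$, the family $(N(u^Q_p))_{p\in A}$ is good, and so is $(N(x_p^a))_{p\in A}$ for each injective $a$ (Lemma~\ref{lem:good}, applied at most $\kappa'+m$ times).
\end{itemize}
Let $q\in\widehat V$. By Lemma~\ref{lem:e}(c),(d), for $Q\in\mathcal T$ there is a value $g_Q(q)$ with $[u^Q_p\in q]=g_Q(q)$ for all but at most $d$ points $p\in A$, and for each coordinate $a$ there is a value $h_a(q)$ with $[x^a_p\in q]=h_a(q)$ for all but at most $d$ points $p\in A$, with no exception if $a$ is constant. If $a$ is injective, then $Q_a\in\mathcal T$ because $x_p^a\in X_p$.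

\medskip\noindent\emph{Step 1. For $v\in V$ and $Q\in\mathcal T$ we have $E(u^Q_p,v)=f(Q,Q_v)$ for all but at most one $p\in A$. Hence $g_Q(N(v))=f(Q,Q_v)$. Likewise $h_a(N(v))=f(Q_a,Q_v)$ for injective $a$.} By \eqref{eq:fliptest} an exceptional $p$ has $v\in B_{G'}(X_p,r+1)$, and two of them would contradict \eqref{eq:sep}. The same argument applies to $x^a_p\in Q_a\cap X_p$.

\medskip\noindent\emph{Step 2. For $q\in\widehat V$ and $Q\in\mathcal T$ we have $\mu_q(\{x:g_Q(N(x))\ne g_Q(q)\})\le2\delta$, and $h_a(q)=g_{Q_a}(q)$ for injective $a$.} If $g_Q(N(x))\ne g_Q(q)$, then by Step~1 the number $\Xi(x)$ of $p\in A$ with $E(x,u_p^Q)\ne[u^Q_p\in q]$ is at least $|A|-d-1\ge|A|/2$. By \eqref{eq:mu} the $\mu_q$-expectation of $\Xi$ is at most $\delta|A|$, and Markov's inequality gives the bound. With $x_p^a$ in place of $u_p^Q$ we get the same bound for $h_a$. As $4\delta<1$, some $x$ has $h_a(N(x))=h_a(q)$ and $g_{Q_a}(N(x))=g_{Q_a}(q)$, and both left-hand sides equal $f(Q_a,Q_x)$ by Step~1.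

\medskip
For each $Q\in\mathcal Q\setminus\mathcal T$ fix a vertex $w_Q\in Q$. The \emph{role} of $q\in\widehat V$ is the vector $\rho(q)\in\{0,1\}^{\mathcal Q}$ with $\rho(q)_Q=g_Q(q)$ for $Q\in\mathcal T$ and $\rho(q)_Q=[w_Q\in q]$ for $Q\notin\mathcal T$. For $x\in V$ write $\rho(x)=\rho(N(x))$. Step~1 says that
\begin{equation}\label{eq:rolevertex}
\rho(x)_Q=f(Q,Q_x)\qquad\text{for all }x\in V,\ Q\in\mathcal T,
\end{equation}
and Step~2 and \eqref{eq:mu}, summed over the at most $\kappa'$ classes, give
\begin{equation}\label{eq:rolesample}
\mu_q\big(\{x:\rho(x)\ne\rho(q)\}\big)\le2\kappa'\delta<1\qquad\text{for all }q\in\widehat V .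
\end{equation}

\medskip\noindent\emph{Step 3. If $p\in A$ and $x\in B_{G'}(X_p,r-1)$, then $Q_x\in\mathcal T$ and $\rho(x)=f(Q_x,\cdot)$.} The class $Q_x$ is touched by definition, and the coordinates in $\mathcal T$ are given by \eqref{eq:rolevertex}. Let $Q\notin\mathcal T$. If $\rho(x)_Q=E(x,w_Q)$ differed from $f(Q_x,Q)$, then $w_Q\in B_{G'}(X_p,r)$ by \eqref{eq:fliptest}, and $Q$ would be touched.

\medskip\noindent\emph{The flip of $\widehat G$.} Define a symmetric default adjacency $\phi$ on pairs of distinct points. For $p,p'\in A$ put $\phi(p,p')=c$. For $p\in A$ and $q\notin A$ put $\phi(p,q)=\Phi_j\big((h_a(q))_a\big)$, which depends only on $q$. For $q,q'\notin A$ put $\phi(q,q')=1$ if and only if for some $Q\in\mathcal T$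
\[
\rho(q)=f(Q,\cdot)\ \text{ and }\ \rho(q')_Q=1,\qquad\text{or}\qquad\rho(q')=f(Q,\cdot)\ \text{ and }\ \rho(q)_Q=1 .
\]
Partition $\widehat V$ into $A$ and the classes of $\widehat V\setminus A$ on which $\rho(q)$ and $\Phi_j((h_a(q))_a)$ are constant. There are at most $2^{\kappa'+1}+1$ classes, and $\phi$ depends only on the classes. Let $\widehat G'$ be the resulting partition flip of $\widehat G$; its edges are the pairs $q\ne q'$ with $e(q,q')\ne\phi(q,q')$. The definition for $q,q'\notin A$ was made symmetric by force, and we check that nothing was lost.

\medskip\noindent\emph{Step 4. If $q,q'\notin A$ are distinct and $\rho(q)=f(Q,\cdot)$ with $Q\in\mathcal T$, then $\phi(q,q')=\rho(q')_Q$.} If $\rho(q')_Q=1$, then $\phi(q,q')=1$ by definition. Conversely let $\phi(q,q')=1$, witnessed by $Q_1\in\mathcal T$. Suppose first $\rho(q)=f(Q_1,\cdot)$ and $\rho(q')_{Q_1}=1$. Then the rows $f(Q,\cdot)$ and $f(Q_1,\cdot)$ are equal. By \eqref{eq:rolesample} there is $x$ with $\rho(x)=\rho(q')$, and by \eqref{eq:rolevertex}, $\rho(q')_Q=f(Q,Q_x)=f(Q_1,Q_x)=\rho(q')_{Q_1}=1$. Suppose next $\rho(q')=f(Q_1,\cdot)$ and $\rho(q)_{Q_1}=1$. Then $\rho(q')_Q=f(Q_1,Q)=f(Q,Q_1)=\rho(q)_{Q_1}=1$.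

\medskip\noindent\emph{Step 5. $A$ is $r$-independent in $\widehat G'$.} Otherwise take a shortest path $p=z_0,z_1,\dots,z_l=p'$ in $\widehat G'$ between two distinct points of $A$. Then $l\le r$, the interior avoids $A$, and $l\ge2$ since $\widehat G'$ has no edge inside $A$. The first edge means that
\[
\Phi_j\big(([x^a_p\in z_1])_a\big)=e(p,z_1)\ne\phi(p,z_1)=\Phi_j\big((h_a(z_1))_a\big),
\]
so $[x^a_p\in z_1]\ne h_a(z_1)$ for some coordinate $a$, which must be injective. Put $x_0=x^a_p\in X_p$. In the same way the last edge gives an injective $a'$ with $[x_l\in z_{l-1}]\ne h_{a'}(z_{l-1})$ for $x_l=x^{a'}_{p'}\in X_{p'}$. Choose successively $x_1,\dots,x_{l-1}\in V$ such that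
\begin{enumerate}
\item[(1)] $\rho(x_i)=\rho(z_i)$;
\item[(2)] $E(x_{i-1},x_i)=[x_{i-1}\in z_i]$;
\item[(3)] $[x_i\in z_{i+1}]=e(z_i,z_{i+1})$ if $i\le l-2$;
\item[(4)] $E(x_l,x_i)=[x_l\in z_i]$ if $i=l-1$.
\end{enumerate}
For $x_i\sim\mu_{z_i}$ these fail with probability at most $2\kappa'\delta$, $\delta$, $4\delta$ and $\delta$, by \eqref{eq:rolesample}, \eqref{eq:mu}, Lemma~\ref{lem:e}(b) and \eqref{eq:mu}. The sum is $(2\kappa'+6)\delta<1$, so $x_i$ exists. We show that consecutive $x_i$ are equal or $G'$-adjacent, using \eqref{eq:fliptest}. For $x_0,x_1$, by (2), Step~2, (1) and \eqref{eq:rolevertex},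
\[
E(x_0,x_1)=[x_0\in z_1]\ne h_a(z_1)=\rho(z_1)_{Q_a}=\rho(x_1)_{Q_a}=f(Q_a,Q_{x_1}).
\]
The same computation with (4) in place of (2) gives $E(x_l,x_{l-1})\ne f(Q_{a'},Q_{x_{l-1}})$. For $2\le i\le l-1$ assume inductively $x_{i-1}\in B_{G'}(X_p,i-1)$, where $i-1\le r-1$, and put $Q=Q_{x_{i-1}}$. By Step~3 and (1), $Q\in\mathcal T$ and $\rho(z_{i-1})=f(Q,\cdot)$. By (2), (3), Step~4, (1) and \eqref{eq:rolevertex},
\[
E(x_{i-1},x_i)=[x_{i-1}\in z_i]=e(z_{i-1},z_i)\ne\phi(z_{i-1},z_i)=\rho(z_i)_Q=\rho(x_i)_Q=f(Q,Q_{x_i}).
\]
Hence $\operatorname{dist}_{G'}(X_p,X_{p'})\le l\le r$, contradicting \eqref{eq:sep}.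
\end{proof}

From now on, a relation on $\widehat V$ is \emph{definable} if it is defined by a first-order formula, the same for all $G\in\mathcal C$, in the graph $\widehat G$ with the colors $P_0,L_0,\dots,L_D$ and $\{p:e(p,p)=1\}$. The relation $e$ is definable, and so is every comparison of ranks, being a finite disjunction over the $L_i$. By Proposition~\ref{prop:completion}, Lemma~\ref{lem:local} and Corollary~\ref{cor:patterns} apply to definable relations.

\section{Canonical neighborhoods}\label{sec:U}

For $\Gamma\subseteq\widehat V\times\{0,1\}$ the \emph{cell} $C(\Gamma)$ is the set of $z\in\widehat V$ with $e(z,q)=\epsilon$ for all $(q,\epsilon)\in\Gamma$. Cells with few conditions behave toward limits as sets that are both closed and open. Put $\lambda=R(t)$.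

\begin{lemma}\label{lem:cells}
Let $I\subseteq\widehat V$ be good with $|I|\ge2d+1$ and $\eta=\operatorname{Lim}(I)\in\widehat V$.
\begin{enumerate}
\item[(a)] If more than $d$ members of $I$ lie in $C(\Gamma)$, then $\eta\in C(\Gamma)$.
\item[(b)] If $\eta\in C(\Gamma)$, then all but at most $d|\Gamma|$ members of $I$ lie in $C(\Gamma)$.
\item[(c)] If $C(\Gamma)\cap L_{>i}=\emptyset$, then $|C(\Gamma)\cap L_i|<\lambda$.
\end{enumerate}
\end{lemma}

\begin{proof}
For each $(q,\epsilon)\in\Gamma$, all but at most $d$ members $r\in I$ have $e(r,q)=e(\eta,q)$ by Lemma~\ref{lem:e}(d). In (a) one of the members in $C(\Gamma)$ is among them, so $e(\eta,q)=\epsilon$; in (b) add up the exceptions. In (c), $\lambda$ points of $C(\Gamma)\cap L_i$ would contain a good set of size $t>d$ with a limit of rank greater than $i$ (Lemma~\ref{lem:converge}), which lies in $C(\Gamma)$ by (a).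
\end{proof}

Part (c) allows us to isolate a point $p$ from all points of at least its rank by boundedly many conditions: exclude the fewer than $\lambda$ rivals of rank $D$, one condition each; in the resulting cell there are fewer than $\lambda$ rivals of rank $D-1$; and so on. An arbitrary choice of conditions would not be definable, since each $p$ needs its own and only boundedly many colors are available. Taking all conditions that separate $p$ from a rival is canonical, but there may be too many. Part (c) once more shows the way out: take the separating points of maximal rank.

For distinct $p,q\in\widehat V$ let $\Delta(p,q)=\{\sigma\in\widehat V:e(p,\sigma)\ne e(q,\sigma)\}$. It contains $N(v)$ for each $v\in p\triangle q$ by Lemma~\ref{lem:e}(c), so it is nonempty, and it is the union of the cells $C(\{(p,1),(q,0)\})$ and $C(\{(p,0),(q,1)\})$. Let $M(p,q)$ be the set of points of maximal rank in $\Delta(p,q)$. By Lemma~\ref{lem:cells}(c), $1\le|M(p,q)|<2\lambda$, and the relation $\sigma\in M(p,q)$ is definable. For $p\in L_j$ put $C_{D+1}=\widehat V$ and, for $i=D,D-1,\dots,j$,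
\[
Y_i=(C_{i+1}\cap L_i)\setminus\{p\},\qquad C_i=\Big\{z\in C_{i+1}:e(z,\sigma)=e(p,\sigma)\text{ for all }\sigma\in\bigcup_{\tau\in Y_i}M(p,\tau)\Big\}.
\]
The \emph{canonical neighborhood} of $p$ is $U_p=C_j$. Put $\Lambda=2(D+1)\lambda^2$ and $\beta=d\Lambda\ge d$.

\begin{lemma}\label{lem:U}
Let $p\in\widehat V$.
\begin{enumerate}
\item[(a)] $U_p\cap L_{\ge\operatorname{rk}(p)}=\{p\}$.
\item[(b)] $U_p=C(\Gamma_p)$ for some $\Gamma_p$ with $|\Gamma_p|\le\Lambda$.
\item[(c)] Let $I\subseteq\widehat V$ be good with $|I|\ge2d+1$ and $\eta=\operatorname{Lim}(I)\in\widehat V$. If $\eta\in U_p$, then at most $\beta$ members of $I$ lie outside $U_p$. If more than $d$ members of $I$ lie in $U_p$, then $\eta\in U_p$.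
\item[(d)] The relation $z\in U_p$ is definable.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $p\in L_j$. Each $C_i$ is a cell containing $p$. By downward induction $C_i\cap L_{\ge i}\subseteq\{p\}$: this is vacuous for $i=D+1$; a point of $C_i\cap L_{>i}$ lies in $C_{i+1}\cap L_{\ge i+1}\subseteq\{p\}$; and a point $\tau\ne p$ of $C_{i+1}\cap L_i$ lies in $Y_i$ and is excluded from $C_i$ by any $\sigma\in M(p,\tau)$. For $i=j$ this is (a). For $i\ge j$ we get $C_{i+1}\cap L_{>i}=\emptyset$, since $p$ has rank $j\le i$, so $|Y_i|<\lambda$ by Lemma~\ref{lem:cells}(c). Each of the at most $D+1$ stages adds fewer than $2\lambda^2$ conditions, which gives (b), and (c) follows from (b) and Lemma~\ref{lem:cells}. For (d), let $\gamma_{D+1}(z,p)$ be ``true'' and let $\gamma_i(z,p)$ be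
\[
\gamma_{i+1}(z,p)\wedge\forall\tau\,\forall\sigma\,\big[\gamma_{i+1}(\tau,p)\wedge L_i(\tau)\wedge\tau\ne p\wedge\sigma\in M(p,\tau)\ \to\ e(z,\sigma)=e(p,\sigma)\big].
\]
Then $z\in U_p$ is expressed by $\bigvee_j(L_j(p)\wedge\gamma_j(z,p))$.
\end{proof}

In the union of cliques of Section~\ref{sec:example} the definition returns the sets found there. The point $\emptyset$ has no rival, so $U_\emptyset=\widehat V$. For a clique $K$ the only rival of rank $2$ is $\emptyset$, and $\Delta(K,\emptyset)$ is the set of points adjacent to $K$, whose only point of maximal rank is $K$; so $C_2=\{z:e(z,K)=1\}$, which contains no other clique. A point of rank $0$ has $U_p=\{p\}$ in any graph, by (a).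

Write $\xi\triangleleft\omega$ if $\operatorname{rk}(\xi)<\operatorname{rk}(\omega)$ and $\xi\in U_\omega$. This relation is definable, and by Lemma~\ref{lem:U}(a),
\begin{equation}\label{eq:Utri}
z\in U_q\iff z=q\ \text{ or }\ z\triangleleft q .
\end{equation}

We now express neighborhoods through the sets $U_q$. A set given by few conditions has few points of its top rank; the union of their canonical neighborhoods agrees with the set in the top rank, and the two errors have smaller rank and are again given by few conditions.

\begin{lemma}\label{lem:boolean}
There are a constant $k_0$ and a definable relation $\Omega\subseteq P_0\times\widehat V$ such that for every $p\in P_0$ the set $\Omega(p)=\{q:\Omega(p,q)\}$ has at most $k_0$ elements and $\{z\in\widehat V:e(z,p)=1\}$ is a Boolean combination of the sets $U_q$, $q\in\Omega(p)$.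
\end{lemma}

\begin{proof}
Let $X\subseteq\widehat V$ be a Boolean combination of $n$ conditions of the form $e(z,q)=1$, with $X\cap L_{>i}=\emptyset$. Then $X$ is a union of at most $2^n$ cells, so $Y=X\cap L_i$ has at most $2^n\lambda$ elements by Lemma~\ref{lem:cells}(c). Put
\[
U=\bigcup_{q\in Y}U_q,\qquad X'=U\setminus X,\qquad X''=X\setminus U,\qquad\text{so that}\qquad X=(U\setminus X')\cup X''.
\]
By Lemma~\ref{lem:U}(a), $U\cap L_{\ge i}=Y=X\cap L_{\ge i}$, so $X'$ and $X''$ contain no point of rank at least $i$. By Lemma~\ref{lem:U}(b) each of them is a Boolean combination of at most $n+2^n\lambda\Lambda$ conditions.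

Start with $X=\{z:e(z,p)=1\}$, $i=D$, $n_D=1$, and apply this step at stage $i=D,D-1,\dots,0$ to each of the $2^{D-i}$ current sets, which involve at most $n_i$ conditions, where $n_{i-1}=n_i+2^{n_i}\lambda\Lambda$. After stage $0$ all current sets are empty. Let $\Omega(p)$ be the union of all sets $Y$ that occur; it has at most $k_0=\sum_i2^{D-i}2^{n_i}\lambda$ elements, and unwinding the identities $X=(U\setminus X')\cup X''$ gives the Boolean combination. If a current set is defined by a formula $\chi(z,p)$, then $Y$ is defined by $\chi(z,p)\wedge L_i(z)$, the set $U$ by $\exists q\,(\chi(q,p)\wedge L_i(q)\wedge z\in U_q)$, and $X',X''$ by Boolean combinations of these. So $\Omega$ is defined by the conjunction of $P_0(p)$ with a disjunction of fewer than $2^{D+1}$ formulas.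
\end{proof}

\section{A sparse encoding of the neighborhood relation}\label{sec:Z}

By Lemma~\ref{lem:boolean} and \eqref{eq:Utri}, $G$ can be recovered from $\Omega$, which has bounded out-degree, and from $\triangleleft$. If $\triangleleft$ had no large bicliques we would be done. It can have them.

\begin{example}\label{ex:biclique}
Take $n$ disjoint copies of the union of cliques $G_n$, with vertex sets $V_1,\dots,V_n$. Add an independent set $X=\{c_1,\dots,c_n\}$, with $c_s$ adjacent to all of $V_s$, and a clique $Y$ on $n$ vertices completely joined to $X$. A large set of vertices contains many vertices of one of five kinds: in one clique $K\subseteq V_s$, in distinct cliques of one $V_s$, in distinct sets $V_s$, in $X$, or in $Y$. They are put into distinct components by the flips $(K,K\cup\{c_s\})$, $(\{c_s\},V_s)$, $(X,Y)$, $(X,Y)$, and $(Y,X\cup Y)$, respectively, so the class is strongly flip-flat. Let $n\ge t>8d^3+4d$. Then any $t$ vertices include $2d+1$ of one kind, and the limits of the neighborhoods are $K\cup\{c_s\}$, $\{c_s\}$, $\emptyset$, $Y$ and $\eta=X\cup Y$; these sets form $P_1$. Any $t$ of them include $2d+1$ sets $K\cup\{c_s\}$ with the same $s$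 or $2d+1$ pairwise disjoint sets, so $P_2$ consists of $\emptyset$ and the points $\omega_s=\{c_s\}$, and $P_3=\{\emptyset\}$. Thus $N(y)$, $\eta$, $\omega_s$, $\emptyset$ have ranks $0,1,2,3$. By Lemma~\ref{lem:e}(c),(d), $e(\omega_s,\sigma)=1$ if and only if $\sigma$ contains most of $n$ vertices chosen from the $n$ cliques of $V_s$, which happens only for $\sigma=N(c_s)$; and $e(\emptyset,\sigma)=0$ for all $\sigma$, since no point contains two of $n$ vertices chosen from $V_1,\dots,V_n$. So $M(\omega_s,\emptyset)=\{N(c_s)\}$ and $U_{\omega_s}=\{z\in\widehat V:c_s\in z\}$, as this cell contains no other point of rank $2$. Hence $N(y)\triangleleft\omega_s$ for all $y\in Y$ and all $s$.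
\end{example}

The biclique in the example passes through the point $\eta$, the limit of the $N(y)$: it lies in every $U_{\omega_s}$, and all but $\beta$ of the $N(y)$ lie in $U_\eta$. It should suffice to store these two stars. In general $\triangleleft$ need not be known to be transitive, so we use the intermediate points only to \emph{predict} whether $\xi\triangleleft\omega$, and store the pair, with its true value, when the prediction fails. The prediction listens only to stored points, so that it can be recomputed when decoding, and among these only to the lowest ones above $\xi$, which carry the most specific information.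

\subsection{The relation $Z$}

Fix $\omega\in L_j$. We define a set $Z_\omega$ of points of rank less than $j$ by downward recursion on the rank. The \emph{label} of a point $\xi$ of rank less than $j$ is $[\xi\triangleleft\omega]=[\xi\in U_\omega]$. Once $Z_\omega$ is known above the rank of $\xi$, put
\[
\mathcal E_\omega(\xi)=\{\zeta\in Z_\omega:\xi\triangleleft\zeta\},\qquad\operatorname{Min}_\omega(\xi)=\{\zeta\in\mathcal E_\omega(\xi):\text{no }\zeta'\in\mathcal E_\omega(\xi)\text{ has }\zeta'\triangleleft\zeta\}.
\]
All elements of $\mathcal E_\omega(\xi)$ have rank strictly between $\operatorname{rk}(\xi)$ and $j$, and those of least rank belong to $\operatorname{Min}_\omega(\xi)$. The \emph{prediction} at $(\xi,\omega)$ is $0$ if $\mathcal E_\omega(\xi)=\emptyset$; it is the common label of the elements of $\operatorname{Min}_\omega(\xi)$ if this set is nonempty and they have a common label; otherwise it is undefined. Put $\xi\in Z_\omega$ if and only if the prediction is undefined or differs from the label of $\xi$. Let $Z=\{(\xi,\omega):\xi\in Z_\omega\}$ and $Z_{ij}=Z\cap(L_i\times L_j)$, and let $Z^+$ and $Z^-$ be the sets of pairs in $Z$ with label $1$ and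 $0$. For fixed $j$, the recursion writes a formula for $Z_{ij}$ in terms of $\triangleleft$ and the formulas for $Z_{i'j}$ with $i<i'<j$, so $Z$, $Z^+$ and $Z^-$ are definable.

In Example~\ref{ex:biclique}, points of rank $1$ have prediction $0$ at $\omega_s$, so those in $Z_{\omega_s}$ are the ones with label $1$, among them $\eta$. Every $N(y)\in U_\eta$ therefore has prediction $1$, which is correct, and at most $\beta$ of the points $N(y)$ are in $Z_{\omega_s}$. In the union of cliques, $Z$ is the edge set of the tree of Section~\ref{sec:example}.

\begin{lemma}\label{lem:decode}
The relation $\triangleleft$ is defined by a fixed first-order formula from $L_0,\dots,L_D$, $Z^+$ and $Z^-$.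
\end{lemma}

\begin{proof}
We define $\xi\triangleleft\omega$ for $\omega\in L_j$ by induction on $j$. Membership in $\mathcal E_\omega(\xi)$ and in $\operatorname{Min}_\omega(\xi)$ is expressed by $Z=Z^+\cup Z^-$ and by instances of $\triangleleft$ whose right-hand side has rank less than $j$. The prediction uses labels only of points in $Z_\omega$, which are read from $Z^\pm$. Finally $[\xi\triangleleft\omega]$ is read from $Z^\pm$ if $(\xi,\omega)\in Z$, and it equals the prediction otherwise.
\end{proof}

The sparsity proof uses the definition of $Z$ through the following statement: every point of $U_\omega$ is covered by a stored point, and a stored point covering a point of the opposite label is undercut by a lower stored point.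

\begin{lemma}\label{lem:Zprops}
Let $\omega,\eta\in\widehat V$.
\begin{enumerate}
\item[(a)] If $\eta\triangleleft\omega$, there is $\zeta\in Z_\omega$ with $\eta\in U_\zeta$.
\item[(b)] If $\zeta\in Z_\omega$, $\eta\in U_\zeta$ and $[\eta\in U_\omega]\ne[\zeta\in U_\omega]$, there is $\zeta'\in Z_\omega$ with $\eta\in U_{\zeta'}$ and $\zeta'\triangleleft\zeta$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $\eta\in Z_\omega$, take $\zeta=\eta$. Otherwise the prediction at $(\eta,\omega)$ is $1$, so $\mathcal E_\omega(\eta)\ne\emptyset$, and any of its elements will do. (b) Here $\eta\ne\zeta$, so $\eta\triangleleft\zeta$ by \eqref{eq:Utri}, and $\zeta\in\mathcal E_\omega(\eta)$. If $\eta\in Z_\omega$, take $\zeta'=\eta$. Otherwise the prediction at $(\eta,\omega)$ is defined and equals the label of $\eta$, which is not the label of $\zeta$. So $\zeta\notin\operatorname{Min}_\omega(\eta)$, and some $\zeta'\in\mathcal E_\omega(\eta)$ has $\zeta'\triangleleft\zeta$.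
\end{proof}

\subsection{Arrays of intermediate points}

In a large biclique of $Z$, every failed prediction at a pair $(\xi_a,\omega_b)$ will be blamed on an intermediate point $\zeta_{ab}$. Two Ramsey-type statements make such an array regular.

\begin{lemma}\label{lem:array}
For all $\beta,M$ there is $N$ with the following property. Let $(c_{ab})_{a,b\in[N]}$ be a partially defined array such that in each column $b$ at most $\beta$ entries are undefined and each value occurs at most $\beta$ times. Then there are $A,B\subseteq[N]$ of size $M$ such that all entries in $A\times B$ are defined and either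
\begin{enumerate}
\item[(1)] $c_{ab}=c_a$ does not depend on $b$, and the $c_a$ are distinct, or
\item[(2)] the $c_{ab}$ are pairwise distinct.
\end{enumerate}
\end{lemma}

\begin{proof}
Use only the first $n=M^2$ columns and discard the at most $\beta n$ rows with an undefined entry. Join rows $a\ne a'$ if $c_{ab}=c_{a'b'}$ for some $b,b'\le n$. For given $a,b,b'$ there are at most $\beta$ such $a'$, so degrees are at most $\beta n^2$, and greedily we find a large set of rows no two of which share a value. Each row partitions $[n]$ by equality of entries, and by pigeonhole $M$ of these rows induce the same partition. As $n>(M-1)^2$, it has a class of size at least $M$, which gives (1), or at least $M$ classes, whose representatives give (2).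
\end{proof}

\begin{lemma}\label{lem:product}
For all $c,M$ there is $N$ such that for every $c$-coloring of the pairs $(\{a<a'\},\{b<b'\})$ of $2$-subsets of $[N]$ there are $A,B\subseteq[N]$ of size $M$ such that all pairs with $a,a'\in A$, $b,b'\in B$ have the same color.
\end{lemma}

\begin{proof}
Let $n_0$ be such that every $c$-coloring of $\binom{[n_0]}2$ has a homogeneous set of size $M$. Color $\{a<a'\}$ by the function $\binom{[n_0]}2\to[c]$ that it induces and take a homogeneous $A$ of size $M$; then take $B\subseteq[n_0]$ homogeneous for the common function.
\end{proof}

The next lemma is where Proposition~\ref{prop:completion} enters the sparsity proof, through Corollary~\ref{cor:patterns}. A \emph{biclique of size $T$} in $Z_{ij}$ consists of $T$ points of $L_i$ and $T$ points of $L_j$ such that all $T^2$ pairs are in $Z$.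

\begin{lemma}\label{lem:grid}
Let $i<j$, and assume that for some $T$ no $Z_{i'j}$ with $i<i'<j$ contains a biclique of size $T$, in any $G\in\mathcal C$. For every $n$ there is $N(n)$ with the following property. Let $\xi_1,\dots,\xi_N\in L_i$ be distinct and $\omega_1,\dots,\omega_N\in L_j$ be distinct, $N\ge N(n)$, and let $(\zeta_{ab})$ be a partially defined array of points $\zeta_{ab}\in Z_{\omega_b}$ of rank greater than $i$, such that in each column at most $\beta$ entries are undefined and each value occurs at most $\beta$ times. Then there are $A,B\subseteq[N]$ of size $n$ such that all entries in $A\times B$ are defined and $[\xi_{a'}\triangleleft\zeta_{ab}]$ is the same for all $a,a'\in A$ and $b\in B$.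
\end{lemma}

\begin{proof}
Let $M$ be a bound given by Corollary~\ref{cor:patterns} for $\psi$ and $\theta_1$ ranging over $x\triangleleft z$ and $\neg(x\triangleleft z)$ and for $\theta_2=Z$. We may assume $n\ge\max(M,2T)$. Apply Lemma~\ref{lem:array} with a large target size. In case (1), pigeonhole gives $T$ distinct points $\zeta_a$ of the same rank $i'$, with $i<i'<j$, lying in $Z_{\omega_b}$ for all $b\in B$: a biclique in $Z_{i'j}$, which is excluded. So case (2) holds, and by the bipartite Ramsey theorem we may assume that the distinct points $\zeta_{ab}$, $(a,b)\in A\times B$, have the same rank $i'$, with $i<i'<j$.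

Color $(\{a<a'\},\{b<b'\})$ by the truth values of $\xi_{a_2}\triangleleft\zeta_{a_1b_1}$ and of $\zeta_{a_1b_1}\in Z_{\omega_{b_2}}$ for all $a_1,a_2\in\{a,a'\}$ and $b_1,b_2\in\{b,b'\}$. Take homogeneous $A,B$ of size $n+1$ by Lemma~\ref{lem:product} and delete their largest elements $a^*,b^*$. For $a\in A$ and distinct $b,b'\in B$, the color of $(\{a<a^*\},\{b,b'\})$ shows that $[\zeta_{ab}\in Z_{\omega_{b'}}]$ depends only on whether $b'<b$ or $b'>b$. If the value were $1$ for $b'>b$, then fixing $a$ and taking $b$ in the lower and $b'$ in the upper half of $B$ would give a biclique of size $T$ in $Z_{i'j}$; for $b'<b$ exchange the halves. Hence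
\begin{equation}\label{eq:diag}
\zeta_{ab}\in Z_{\omega_{b'}}\iff b'=b\qquad(a\in A,\ b,b'\in B).
\end{equation}
In the same way, using $b^*$ (and $a^*$ when $a'=a$), the value $[\xi_{a'}\triangleleft\zeta_{ab}]$ depends only on whether $a'<a$, $a'=a$ or $a'>a$; call the three values $\epsilon_<,\epsilon_=,\epsilon_>$. Let $\theta(x,z)$ be $x\triangleleft z$ if $\epsilon_==1$ and $\neg(x\triangleleft z)$ otherwise, so that $\theta(\xi_a,\zeta_{ab})$ holds. If exactly one of $\epsilon_<,\epsilon_>$ equals $\epsilon_=$, fix $b$: then $\theta(\xi_{a'},\zeta_{ab})$ is equivalent to $a'\le a$ or to $a'\ge a$, contradicting Corollary~\ref{cor:patterns}(a). If neither does, then $\theta(\xi_{a'},\zeta_{ab})\Leftrightarrow a'=a$, which together with \eqref{eq:diag} contradicts Corollary~\ref{cor:patterns}(b) for $u_a=\xi_a$, $v_b=\omega_b$, $w_{ab}=\zeta_{ab}$. The disjointness required in the corollary holds because the ranks $i,i',j$ differ. So the three values are equal.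
\end{proof}

\subsection{No large bicliques}

\begin{proposition}\label{prop:Z}
For all $i<j$ there is $T_{ij}$ such that $Z_{ij}$ contains no biclique of size $T_{ij}$, in any $G\in\mathcal C$.
\end{proposition}

\begin{proof}
Fix $j$ and use downward induction on $i$, so that Lemma~\ref{lem:grid} is available. Put $n_1=\max(N(\beta+1),d+1)$ and $n=\max(N(n_1),t,\beta+1)$. From a sufficiently large biclique in $Z_{ij}$, the bipartite Ramsey theorem and then Lemma~\ref{lem:converge} produce distinct $\xi_1,\dots,\xi_n\in L_i$ and distinct $\omega_1,\dots,\omega_n\in L_j$ such that $\xi_a\in Z_{\omega_b}$ and $[\xi_a\in U_{\omega_b}]=\varepsilon$ for all $a,b$, and such that $I=\{\xi_1,\dots,\xi_n\}$ is good with limit a point $\eta$ of rank greater than $i$. We derive a contradiction. Lemma~\ref{lem:U}(c) is always applied to $I$ and $\eta$. Since $n>\beta\ge d$, it gives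
\begin{equation}\label{eq:etalabel}
[\eta\in U_{\omega_b}]=\varepsilon\qquad\text{for all }b.
\end{equation}
If $\eta\in U_\zeta$ for a point $\zeta$, then $\operatorname{rk}(\zeta)\ge\operatorname{rk}(\eta)>i$ by \eqref{eq:Utri}, and so
\begin{equation}\label{eq:cover}
\zeta\in Z_{\omega_b},\ \eta\in U_\zeta\quad\Longrightarrow\quad\operatorname{rk}(\zeta)>i,\ \text{ and }\zeta\in\mathcal E_{\omega_b}(\xi_a)\text{ for all but at most }\beta\text{ indices }a.
\end{equation}

\emph{The first array.} The prediction at $(\xi_a,\omega_b)$ is undefined or equal to $1-\varepsilon$. So either (I) $\mathcal E_{\omega_b}(\xi_a)=\emptyset$ and $\varepsilon=1$, or (II) there is $\zeta_{ab}\in\operatorname{Min}_{\omega_b}(\xi_a)$ with label $[\zeta_{ab}\in U_{\omega_b}]=1-\varepsilon$.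

For each $b$, case (I) occurs for at most $\beta$ indices $a$. Indeed, let $\varepsilon=1$. Then $\eta$ lies in all $U_{\omega_b}$; if its rank were at least $j$, it would equal all of the distinct $\omega_b$ by Lemma~\ref{lem:U}(a). So $\eta\triangleleft\omega_b$, Lemma~\ref{lem:Zprops}(a) gives $\zeta\in Z_{\omega_b}$ with $\eta\in U_\zeta$, and \eqref{eq:cover} applies. If $i=j-1$, there is no rank between $i$ and $j$, so (II) never occurs and $n\le\beta$, a contradiction; this is the base of the induction. Let $i<j-1$.

The key observation is the following consequence of minimality.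
\begin{quote}
$(\ast)$ If $\zeta_{ab}$ is defined and $\eta\in U_{\zeta_{ab}}$, there is $\zeta'\in Z_{\omega_b}$ with $\eta\in U_{\zeta'}$ and $\zeta'\triangleleft\zeta_{ab}$; and every $\zeta'\in Z_{\omega_b}$ with $\zeta'\triangleleft\zeta_{ab}$ lies outside $\mathcal E_{\omega_b}(\xi_a)$.
\end{quote}
The first part is Lemma~\ref{lem:Zprops}(b), whose hypothesis on labels holds by \eqref{eq:etalabel}; the second holds because $\zeta_{ab}\in\operatorname{Min}_{\omega_b}(\xi_a)$.

In each column $b$ each value $\zeta$ occurs at most $\beta$ times. Suppose $\zeta_{ab}=\zeta$ for all $a$ in a set $A_0$ with $|A_0|>\beta\ge d$. These $\xi_a$ lie in $U_\zeta$, so $\eta\in U_\zeta$. By $(\ast)$ one point $\zeta'\in Z_{\omega_b}$ with $\eta\in U_{\zeta'}$ lies outside $\mathcal E_{\omega_b}(\xi_a)$ for all $a\in A_0$, contradicting \eqref{eq:cover}.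

Lemma~\ref{lem:grid} now gives $A,B$ of size $n_1$ on which $[\xi_{a'}\triangleleft\zeta_{ab}]$ is constant. The constant is $1$, because $\xi_a\triangleleft\zeta_{ab}$. So each $U_{\zeta_{ab}}$, $(a,b)\in A\times B$, contains $n_1>d$ members of $I$, and hence $\eta$.

\emph{The second array.} For $(a,b)\in A\times B$ let $\zeta'_{ab}$ be given by $(\ast)$. Then $\zeta'_{ab}\in Z_{\omega_b}$, $\eta\in U_{\zeta'_{ab}}$ and $\zeta'_{ab}\notin\mathcal E_{\omega_b}(\xi_a)$. By \eqref{eq:cover} the rank of $\zeta'_{ab}$ exceeds $i$, and each value occurs at most $\beta$ times in a column. Lemma~\ref{lem:grid} gives $A'\subseteq A$ and $B'\subseteq B$ of size $\beta+1$ on which $[\xi_{a'}\triangleleft\zeta'_{ab}]$ is constant. This time the constant is $0$, because $\zeta'_{ab}\in Z_{\omega_b}\setminus\mathcal E_{\omega_b}(\xi_a)$. So for $(a,b)\in A'\times B'$ the point $\zeta'_{ab}$ lies outside $\mathcal E_{\omega_b}(\xi_{a'})$ for all $\beta+1$ indices $a'\in A'$, contradicting \eqref{eq:cover}.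
\end{proof}

\section{Proof of the main theorem}\label{sec:final}

By Proposition~\ref{prop:converse} it remains to show that $\mathcal C$ is structurally uniformly almost-wide.

\subsection{The sparse graphs}

Let $H^0_G$ be the graph on $\widehat V$ whose edges are the pairs $p\ne q$ with $\Omega(p,q)$, $\Omega(q,p)$, $Z(p,q)$ or $Z(q,p)$.

\begin{lemma}\label{lem:H0}
The class $\{H^0_G:G\in\mathcal C\}$ is uniformly almost-wide.
\end{lemma}

\begin{proof}
The edge relation is definable and symmetric, so the class is strongly flip-flat by Proposition~\ref{prop:completion} and Lemma~\ref{lem:local}. Suppose it contains arbitrarily large bicliques. By pigeonhole make the rank constant on each side, and color each edge by one of the four reasons for its presence. The bipartite Ramsey theorem gives arbitrarily large bicliques all of whose edges come from $\Omega$ in one direction, which contradicts $|\Omega(p)|\le k_0$, or from one $Z_{ij}$ in one direction, which contradicts Proposition~\ref{prop:Z}. So some $K_{T,T}$ is excluded, and Lemma~\ref{lem:sparse} applies.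
\end{proof}

A transduction can color vertices but not edges, while we need to store directions and labels on the edges of $H^0_G$. Moreover, vertices of $G$ with the same neighborhood are represented by one point. Let $H_G$ be obtained from $H^0_G$ by replacing each edge $pq$ by a path $p,s_{pq},s_{qp},q$ with two new vertices and by adding, for every $v\in V(G)$, a new pendant vertex, also denoted $v$, attached to the point $N(v)$.

\begin{lemma}\label{lem:H}
If $\{H^0_G\}$ is uniformly almost-wide with constant $s$, then $\{H_G:G\in\mathcal C\}$ is uniformly almost-wide with constant $s+1$.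
\end{lemma}

\begin{proof}
For $w\in V(H_G)$ let $\pi(w)\in\widehat V$ be $w$ itself if $w\in\widehat V$, the neighbor of $w$ if $w$ is pendant, and $p$ if $w=s_{pq}$. Consecutive points on a path of $H_G$ are adjacent in $H^0_G$, so for $S\subseteq\widehat V$ a path in $H_G-S$ between two points yields a path in $H^0_G-S$ that is not longer. Let $r$ be given and let $W\subseteq V(H_G)$ be large. Then many vertices of $W$ have the same image $p$ under $\pi$, or many have distinct images.

In the first case many of them are pendant, and deleting $p$ isolates them, or many have the form $s_{pq}$. In the latter situation apply almost-wideness of $H^0_G$ with radius $r$ to the set of these $q$, obtaining $S$ and $A$, and delete $S\cup\{p\}$. The only remaining neighbor of $s_{pq}$ is $s_{qp}$, whose other neighbor is $q$. So for distinct $q,q'\in A$ a path from $s_{pq}$ to $s_{pq'}$ contains $q$ and $q'$ and has length more than $r$.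

In the second case choose many $w\in W$ with distinct images, apply almost-wideness of $H^0_G$ with radius $r+2$ to the images, obtaining $S$ and $A$, and keep the $w$ with $\pi(w)\in A$. None of them is in $S$, since $w\in S$ would give $w=\pi(w)\in A\cap S=\emptyset$. Suppose two of them, $w\ne w'$, are joined by a path of length at most $r$ in $H_G-S$. If the path contains no point, then $\{w,w'\}=\{s_{pq},s_{qp}\}$ for some $p,q$, and $\pi(w)\pi(w')$ is an edge of $H^0_G-S$. Otherwise let $z,z'$ be its first and last points. Then $z=\pi(w)$, or $w=s_{pq}$ with $\pi(w)=p$ and $z=q$, in which case $z$ is adjacent to $\pi(w)$ in $H^0_G-S$; the same holds for $z'$ and $\pi(w')$; and $z,z'$ are at distance at most $r$ in $H^0_G-S$. In both situations $\pi(w)$ and $\pi(w')$ are at distance at most $r+2$ in $H^0_G-S$, a contradiction.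
\end{proof}

\subsection{The transduction}

Color $H_G$ as follows.
\begin{itemize}
\item Mark the pendant vertices $V(G)$, the points $\widehat V$, the subdivision vertices, and the ranks $L_0,\dots,L_D$.
\item For each $p\in P_0$ fix an enumeration $q_1,\dots,q_k$ of $\Omega(p)$, $k\le k_0$, and, by Lemma~\ref{lem:boolean}, a Boolean function $\psi_p$ of $k$ variables with $e(z,p)=\psi_p([z\in U_{q_1}],\dots,[z\in U_{q_k}])$ for all $z\in\widehat V$. Color $p$ with $\psi_p$, and with the index $a$ such that $q_a=p$ if there is one.
\item Color $s_{pq}$ with the index $a$ such that $q$ is the $a$-th element of $\Omega(p)$, if there is one, and with the information whether $(p,q)$ is in $Z^+$, in $Z^-$, or in neither.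
\end{itemize}
The number of colors depends only on $D$ and $k_0$. For points $p\ne q$, the vertex $s_{pq}$, if it exists, is the unique subdivision vertex adjacent to $p$ that has a subdivision neighbor adjacent to $q$; and it exists whenever $(p,q)\in Z$ or $(p,q)\in\Omega$. So fixed formulas over the colored graph define on $\widehat V$ the relations $Z^+$, $Z^-$ and ``$q$ is the $a$-th element of $\Omega(p)$'', written $\Omega_a(p,q)$, from the color of $s_{pq}$, or of $p$ if $q=p$. Lemma~\ref{lem:decode} then defines $\triangleleft$, and \eqref{eq:Utri} defines $z\in U_q$. For $p\in P_0$ the value $e(z,p)$ is obtained by applying the color $\psi_p$, one of finitely many functions, to the truth values of $\exists q\,(\Omega_a(p,q)\wedge z\in U_q)$. Finally, for distinct $x,y\in V(G)$, Lemma~\ref{lem:e}(c) gives $xy\in E(G)\Leftrightarrow e(N(y),N(x))=1$, where $N(x)\in P_0$ and $N(y)$ are the unique neighbors of $x$ and $y$ in $H_G$. Taking the color $V(G)$ as the domain, the transduction produces $G$ from $H_G$. The formulas and the number of colors depend only on $\mathcal C$, so $\mathcal C$ is contained in one transduction of the class $\{H_G:G\in\mathcal C\}$, which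 is uniformly almost-wide by Lemmas~\ref{lem:H0} and~\ref{lem:H}. This completes the proof of Theorem~\ref{thm:main}. \qed

\subsection{Complements}

\begin{remark}
The uniformly almost-wide class may be taken closed under subgraphs. If $H'\subseteq H_G$ and $W\subseteq V(H')$, then the sets $S,A$ obtained for $W$ in $H_G$ work in $H'$ with $S\cap V(H')$ in place of $S$, with the same constant and the same functions $N_r$.
\end{remark}

\begin{corollary}\label{cor:sparse}
For a class that excludes some $K_{T,T}$ as a subgraph, being strongly flip-flat, being structurally uniformly almost-wide and being uniformly almost-wide are equivalent.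
\end{corollary}

\begin{proof}
The first two are equivalent by Theorem~\ref{thm:main}, the first implies the third by Lemma~\ref{lem:sparse}, and the third implies the second through the transduction that reproduces its input.
\end{proof}

\begin{remark}
The theorem fails if the number of flips is allowed to grow with the radius. For $k\ge2$ let $F_{k,n}$ be $K_{k,n}$ with each edge replaced by a path of length $k$; call the vertices of $K_{k,n}$ branch vertices and those on the side of size $k$ hubs. Fix $r\ge1$. If $k\le3r$, deleting the hubs leaves a graph of maximum degree at most $3r$, in which large sets have large $r$-independent subsets. If $k>3r$, let $W$ be large. Either every vertex of $W$ has few vertices of $W$ within distance $r$, and a greedy choice works; or many vertices of $W$ lie in one ball of radius $r$, which then contains a branch vertex $v$, and since no other branch vertex is within distance $3r$ of $v$, the balls of radius $r$ around these vertices in $F_{k,n}-v$ have at most $2r+1$ elements, and again a greedy choice works. So $3r$ deletions, hence $3r$ flips, suffice for radius $r$. But the class is not uniformly almost-wide: given $s$, take $k=s+2$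 and let $W$ be the side of size $n$; after $s$ deletions some hub survives together with all but $s$ of its $n$ paths to $W$, so a $2k$-independent subset of $W$ has at most $s+1$ elements. The class excludes $K_{2,2}$, so by Corollary~\ref{cor:sparse} it is not structurally uniformly almost-wide.
\end{remark}

\begin{thebibliography}{1}

\bibitem{GGKM}
Fatemeh Ghasemi, Julien Grange, Mamadou Moustapha Kant\'e and Florent Madelaine,
\emph{Weakly-sparse and strongly flip-flat classes of graphs are uniformly almost-wide},
arXiv:2512.04610 (2025).

\end{thebibliography}
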